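# Matching two functions in time: a polynomial counterexample and a sharp uniqueness theorem

## 1. The matching time $\tau$ and the gap $w$

Let $n\ge 1$ and
$$\Omega=\{(t,y)\ :\ 0<t<1,\ |y|<1\},\qquad y\in\mathbb R^n .$$
Let $u\ge v$ be $C^\infty$ functions in $\Omega$, also $C^\infty$ in $\overline\Omega$, with
$$u>0,\quad v>0,\quad u_t>0\quad\text{in }\Omega, \tag{1}$$
$$u(0,y)=0\quad\text{for }|y|<1. \tag{2}$$
Fix $(s,y)\in\Omega$. The function $u(\cdot,y)$ increases strictly from $u(0,y)=0$ to $u(s,y)$ on $[0,s]$, and $0<v(s,y)\le u(s,y)$. So there is exactly one time $\tau=\tau(s,y)$ with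
$$u(\tau(s,y),y)=v(s,y),\qquad 0<\tau(s,y)\le s. \tag{3}$$
Since $u_t>0$ in $\Omega$, the implicit function theorem shows that $\tau$ is $C^\infty$ in $\Omega$. We call $\tau$ the *matching time* and
$$w(s,y)=s-\tau(s,y)\in[0,s)$$
the *gap*. Clearly $w\equiv0$ if and only if $u\equiv v$. For instance, if $u=t$ and $v=t/2$, then $\tau=s/2$ and $w=s/2$.

The gap serves to study the following hypothesis, in which $\Delta$ is the Laplacian in all the variables $(t,y)$:
$$\text{whenever } u(t,y)=v(s,y)\text{ with }0<t\le s<1,\ |y|<1,\ \text{ there }\ \Delta u(t,y)\le\Delta v(s,y). \tag{4}$$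
By (3), the pairs tested in (4) are exactly those with $t=\tau(s,y)$. So (4) says
$$\Delta u(\tau(s,y),y)\le\Delta v(s,y)\qquad\text{for all }(s,y)\in\Omega. \tag{5}$$
Does such a condition force $u\equiv v$? Not without more: $u=t$, $v=t/2$ satisfy (1), (2) and (4), since both Laplacians are zero. So one also asks that $u$ start with zero speed at the origin,
$$u_t(0,0)=0. \tag{6}$$

**Definition.** A smooth function $f$ on $[0,1)$ *vanishes at $0$ to order $k$* if $f(t)=at^k+O(t^{k+1})$ with $a\ne0$; it vanishes of *finite order* if this holds for some $k$. For example $t^3-t^5$ vanishes to order $3$, while $e^{-1/t}$ (extended by $0$) does not vanish of finite order.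

Under (2) and (6), if $u(t,0)$ vanishes to finite order $k$, then $k\ge2$.

**Conjecture** (from YanYan Li and Louis Nirenberg, "Partial results on extending the Hopf Lemma", arXiv:0910.0322 (2009)). *Let $u\ge v$ be as above, with (1), (2), (4), (6), and assume in addition that*
$$u(t,0)\ \text{and}\ v(t,0)\ \text{vanish at }t=0\text{ of finite order.} \tag{7}$$
*Then $u\equiv v$.*

The background is a one-dimensional result of Li and Nirenberg. Let $u\ge v$ be positive $C^3$ and $C^2$ functions, respectively, on $(0,b)$, which are also in $C^1([0,b])$. Assume $u(0)=\dot u(0)=0$, and that either $\dot u>0$ on $(0,b)$ or $v'>0$ on $(0,b)$. Assume that whenever $u(t)=v(s)$ for $0<t\le s<b$, there $\ddot u(t)\le v''(s)$. Then $u\equiv v$ on $[0,b]$. We do not use it below.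

These notes prove two statements. The first says that the conjecture is false for every $n\ge1$; the second says which orders of vanishing are safe.

**Theorem 1.** *Let $n\ge1$ and $k\ge4$ be integers, $\lambda=\tfrac12 4^{-k}$, $A=\dfrac{4^{1-k}}{k^2(k-1)^2}$, and*
$$u(t,y)=t|y|^2+A\,t^k,\qquad v(t,y)=\tfrac12t|y|^2+\tfrac12t^2|y|^2+\lambda A\,t^k .$$
*Then $u\ge v$, and (1), (2), (4), (6), (7) all hold in $\Omega$, with $u(t,0)$ and $v(t,0)$ vanishing to order exactly $k$; but $u>v$ everywhere in $\Omega$. The inequality in (4) is even strict.*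

**Theorem 2.** *Let $u\ge v$ be $C^\infty$ in $\overline\Omega$ and satisfy (1), (2), (4), (6). If $u(t,0)$ vanishes at $t=0$ to order $k\in\{2,3\}$, then $u\equiv v$.*

Theorem 2 assumes nothing about the order of $v(t,0)$. By Theorem 1 the range $k\le3$ is optimal: uniqueness fails for each $k\ge4$.

## 2. Powers of $t$ and the model $t|y|^2$, by hand

**Pure powers.** Let $u=t^k$, $v=\lambda t^k$ with $k\ge2$ and $0<\lambda<1$. Then $\tau=\lambda^{1/k}s$, and
$$\Delta v(s,y)-\Delta u(\tau,y)=k(k-1)\big(\lambda-\lambda^{1-2/k}\big)s^{k-2}<0,$$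
since $0\le1-2/k<1$. So (4) fails: a pure power cannot be matched with a smaller multiple of itself. A counterexample must use $y$.

**A product.** Let $u=t|y|^2$, $v=\alpha t|y|^2$ with $0<\alpha<1$. For $y\ne0$ we get $\tau=\alpha s$ and
$$\Delta u(\tau,y)=2n\tau=2n\alpha s=\Delta v(s,y).$$
So off the axis $\{y=0\}$ the inequality in (4) holds with equality, for every $\alpha$. On the axis the pair is not admissible: $u$, $v$ and $u_t$ vanish there, so (1) fails; so does (7); and (4) fails too, because $u(t,0)=v(s,0)=0$ for all $0<t\le s$, while $\Delta u(t,0)=2nt>2n\alpha s=\Delta v(s,0)$ for $\alpha s<t\le s$.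

**Repairing the axis, first attempt.** Take $\alpha=\frac12$ and add powers of $t$:
$$u=t|y|^2+At^k,\qquad v=\tfrac12t|y|^2+\lambda At^k,\qquad A>0,\ 0<\lambda\le1,\ k\ge4 .$$
(The bound $\lambda\le1$ is needed for $u\ge v$ on the axis.) Now (1), (2), (6), (7) hold. The matching relation at $t=\tau(s,y)$ and the difference of Laplacians are
$$|y|^2\big(\tfrac12s-t\big)=A\,(t^k-\lambda s^k),\qquad \Delta v-\Delta u=2n\big(\tfrac12s-t\big)-k(k-1)A\,(t^{k-2}-\lambda s^{k-2}).$$
This never works.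

* If $\lambda<2^{2-k}$, fix $y\ne0$ and let $s\to0$. The matching relation gives $t=\frac12s+O(s^k)$, so $\Delta v-\Delta u=-k(k-1)A(2^{2-k}-\lambda)s^{k-2}+o(s^{k-2})<0$ for small $s$.
* If $\lambda\ge2^{2-k}$, take $y=0$. Then $t=\lambda^{1/k}s$ with $\lambda^{1/k}\ge\frac12 4^{1/k}>\frac12$. So $2n(\frac12s-t)<0$, and the other term is $\le0$ because $\lambda^{1-2/k}\ge\lambda$. Again $\Delta v-\Delta u<0$.

The exact trouble is this. On the axis we want $\lambda$ small, so that $t$ is well below $s/2$. Off the axis the equality of the product model then leaves nothing to absorb the error of size $As^{k-2}$.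

**The extra term.** Add $\frac12t^2|y|^2$ to $v$. Its second $t$-derivative is $|y|^2$, which is positive off the axis, where help is needed. Only the region of intermediate $|y|$ then remains doubtful. There the matching relation makes one favorable term of size $As^k/|y|^2$ and the other is $|y|^2$, so by the arithmetic–geometric mean inequality their sum is at least of size $\sqrt A\,s^{k/2}$. This must beat $As^{k-2}$, and for $0<s<1$ we have $s^{k/2}\ge s^{k-2}$ exactly when $k\ge4$.

## 3. Verification of the polynomial counterexample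

We prove Theorem 1. The functions $u,v$ are polynomials.

**Step 1: everything except (4).** In $\Omega$ we have $u>0$, $v>0$, $u_t=|y|^2+kA\,t^{k-1}>0$, and
$$u-v=\tfrac12t(1-t)|y|^2+(1-\lambda)A\,t^k>0 .$$
Also $u(0,y)=0$ and $u_t(0,0)=0$, while $u(t,0)=At^k$ and $v(t,0)=\lambda At^k$ vanish to order exactly $k$.

**Step 2: the two quantities to compare.** Let $u(t,y)=v(s,y)$ with $0<t\le s<1$, $|y|<1$. Put
$$D=\tfrac12s+\tfrac12s^2-t,\qquad X=t^k-\lambda s^k .$$
Writing out $t|y|^2+At^k=\frac12(s+s^2)|y|^2+\lambda As^k$ gives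
$$|y|^2D=AX. \tag{8}$$
Next,
$$\Delta u(t,y)=2nt+k(k-1)At^{k-2},\qquad \Delta v(s,y)=ns+ns^2+|y|^2+k(k-1)\lambda As^{k-2}.$$
Since $t\le s$, the difference $E:=\Delta v(s,y)-\Delta u(t,y)$ satisfies
$$E=2nD+|y|^2-k(k-1)A\,(t^{k-2}-\lambda s^{k-2})\ \ge\ 2nD+|y|^2-k(k-1)A\,s^{k-2}. \tag{9}$$
We must show $E>0$.

**Step 3: the case $D\ge s/4$ (this contains the axis).** Since $0<s<1$ and $k\ge4$, $s^{k-2}\le s$. As $k(k-1)A=4^{1-k}/(k(k-1))$,
$$E\ge\frac n2s-k(k-1)A\,s\ge s\Big(\frac12-\frac{4^{1-k}}{k(k-1)}\Big)>0 .$$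

**Step 4: the case $D<s/4$.** Here $t=\frac12s+\frac12s^2-D>\frac12s-\frac14s=\frac14s$. Therefore
$$X>(4^{-k}-\lambda)s^k=\tfrac12 4^{-k}s^k>0 .$$
By (8), $|y|^2D>0$, so $y\ne0$ and $D=AX/|y|^2$. Insert this in (9), use the arithmetic–geometric mean inequality on the first two terms, and then $n\ge1$ and the bound on $X$:
$$E\ge\frac{2nAX}{|y|^2}+|y|^2-k(k-1)A\,s^{k-2}\ge2\sqrt{2nAX}-k(k-1)A\,s^{k-2}>2\sqrt A\,2^{-k}s^{k/2}-k(k-1)A\,s^{k-2}.$$
By the choice of $A$, $k(k-1)\sqrt A=2^{1-k}$. So the last expression equals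
$$\sqrt A\,2^{1-k}\big(s^{k/2}-s^{k-2}\big)\ge0,$$
because $0<s<1$ and $k-2\ge k/2$. Hence $E>0$, and Theorem 1 is proved. $\blacksquare$

For $k=4$ the constants are $A=1/9216$, $\lambda=1/512$, and the pair is
$$u=t|y|^2+\frac{t^4}{9216},\qquad v=\tfrac12t(1+t)|y|^2+\frac{t^4}{512\cdot9216}.$$
In all these examples $u_t(0,y)=|y|^2$ vanishes on $\{t=0\}$ only at the origin.

## 4. A differential inequality for the gap, and the leading forms $q$, $U$, $V$

The rest of the notes proves Theorem 2. Throughout, $u,v$ satisfy its hypotheses, $r=|(t,y)|$ (or $|(s,y)|$), $\varphi=u_t$, and $d=k-1\in\{1,2\}$. The letter $C$ denotes constants that may change from line to line. We use this textbook fact.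

**Strong maximum principle.** *Let $W$ be open and connected, $b$ a continuous vector field in $W$, and $w\in C^2(W)$, $w\ge0$, $\Delta w+b\cdot\nabla w\le0$. Then $w\equiv0$ or $w>0$ in $W$.*

**Step 1: turn (5) into an inequality for $w$.** Differentiate $v(s,y)=u(\tau(s,y),y)$ twice, with derivatives of $u$ taken at $(\tau,y)$:
$$v_{ss}=u_t\tau_{ss}+u_{tt}\tau_s^2,\qquad v_{y_iy_i}=u_t\tau_{y_iy_i}+u_{tt}\tau_{y_i}^2+2u_{ty_i}\tau_{y_i}+u_{y_iy_i}.$$
Sum these, and subtract $\Delta u(\tau,y)=u_{tt}+\Delta_yu$: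
$$\Delta v(s,y)-\Delta u(\tau,y)=u_t\Delta\tau+u_{tt}\big(|\nabla\tau|^2-1\big)+2\nabla_yu_t\cdot\nabla_y\tau .$$
By (5) this is $\ge0$. Since $\tau=s-w$, we have $\Delta\tau=-\Delta w$, $\nabla_y\tau=-\nabla_yw$ and $|\nabla\tau|^2-1=-2w_s+|\nabla w|^2$. So
$$Q[w]:=\varphi\,\Delta w+2\nabla\varphi\cdot\nabla w-\varphi_t|\nabla w|^2\le0\quad\text{in }\Omega,\qquad \varphi,\nabla\varphi,\varphi_t\text{ taken at }(s-w(s,y),y). \tag{10}$$

**Step 2: reduce to a positive gap.** Since $\varphi>0$ at $(\tau,y)\in\Omega$, we may divide (10) by it. This gives $\Delta w+b\cdot\nabla w\le0$ with $b=(2\nabla\varphi-\varphi_t\nabla w)/\varphi$ continuous in $\Omega$. By the strong maximum principle $w\equiv0$, which is the claim $u\equiv v$, or $w>0$ in $\Omega$. **From now on assume $w>0$ in $\Omega$; we seek a contradiction.**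

**Step 3: the leading form of $\varphi$.** By continuity $\varphi\ge0$ on $\overline\Omega$, and $\varphi(0,0)=0$ by (6). So $y=0$ minimizes $\varphi(0,\cdot)$, and $\nabla_y\varphi(0,0)=0$. Since $u(t,0)=\int_0^t\varphi(t',0)\,dt'$ vanishes to order $k$ and is positive for $t>0$, $\varphi(t,0)=ct^d+O(t^{d+1})$ with some $c>0$. Hence Taylor's formula gives
$$\varphi=q+O(r^{d+1}),\qquad\nabla\varphi=\nabla q+O(r^d), \tag{11}$$
with $q$ homogeneous of degree $d$:

* $k=2$: $q=ct$;
* $k=3$: $q=y\cdot My+t\,\ell\cdot y+ct^2$ with $M$ a symmetric matrix and $\ell\in\mathbb R^n$ (the first-order terms vanish because $\varphi_t(0,0)=0$ and $\nabla_y\varphi(0,0)=0$).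

On $\{t\ge0\}$ we have $q(x)=\lim_{\varepsilon\to0+}\varepsilon^{-d}\varphi(\varepsilon x)\ge0$. In particular $M\ge0$ when $k=3$ (put $t=0$).

Here $k\le3$ matters: it guarantees that the leading form of $\varphi$ contains $ct^d$ with $c>0$. In Theorem 1, $\varphi=|y|^2+kAt^{k-1}$ has leading form $|y|^2$, which does not involve $t$.

**Step 4: the leading forms of $u$ and $v$.** Put $U=\int_0^tq$. Integrating (11), $u=U+O(r^{k+1})$. So $U$ is the Taylor polynomial of $u$ of degree $k$, and $\Delta u=\Delta U+O(r^{k-1})$. Since $0\le v\le u=O(r^k)$, all Taylor terms of $v$ at $0$ of degree $<k$ vanish: otherwise the lowest one, of degree $j<k$, would be $\lim\varepsilon^{-j}v(\varepsilon x)=0$ for all $x$ with $t>0$, hence zero. So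
$$v=V+O(r^{k+1}),\qquad V\text{ homogeneous of degree }k,\qquad 0\le V\le U\ \text{ on }\{t\ge0\}, \tag{12}$$
the inequality again by scaling. Finally $0\le v(0,y)\le u(0,y)=0$, so
$$v(0,y)=0\quad\text{and}\quad V(0,y)=0. \tag{13}$$

The plan is this. First show $V=U$, which makes the gap small: $w=o(r)$ along suitable rays. Then use (10) to show that the gap cannot be that small.

## 5. Equality of the leading forms: $V=U$

### 5.1. Order $k=2$

Here $U=\frac c2t^2$ and, by (13), $V=et^2+t\,m\cdot y$. Dividing $V\ge0$ by $t$ and letting $t\to0$ gives $m\cdot y\ge0$ for all $y$, so $m=0$. Then $V\le U$ gives $e\le c/2$. Let $s\to0$ in $\Delta u(\tau(s,0),0)\le\Delta v(s,0)$. As $\tau\le s$, the limit is $\Delta u(0,0)=c\le2e=\Delta v(0,0)$. Hence $e=c/2$ and $V=U$.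

### 5.2. Order $k=3$: why the obvious scaling is too coarse

Now
$$U=t\,y\cdot My+\tfrac12t^2\,\ell\cdot y+\tfrac c3t^3,\qquad V=t\,y\cdot Py+t^2\,m\cdot y+e\,t^3,\qquad P=P^T .$$
The sensible thing to try is to rescale by $s$: look at (5) at $(\varepsilon s,\varepsilon y)$ and let $\varepsilon\to0$. One obtains: if $s>0$, $t\ge0$ and $U(t,y)=V(s,y)$, then $\Delta U(t,y)\le\Delta V(s,y)$. Take $\ell=0$ and $V=0$. Then $U(t,y)=t(y\cdot My+\frac c3t^2)=0$ only for $t=0$, and there $\Delta U(0,y)=0=\Delta V$. So the limit condition holds, with equality, and does not exclude $V=0$. What happens is that $\tau$ may be much smaller than $s$, and scaling by $s$ sends $\tau/s$ to $0$. The remedy is to keep $s=s_j$ as a parameter and to rescale $y$ and $\tau$ by a smaller length, the larger of the sizes of $\tau(s_j,0)$ and of $D_y^2v(s_j,0)$.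

### 5.3. Order $k=3$: the proof

**Step 1: what positivity gives at once.** Dividing $0\le V\le U$ by $t$ and letting $t\to0$,
$$0\le P\le M. \tag{14}$$

**Step 2: the axis.** Let $f(s)=v(s,0)=es^3+O(s^4)$ and $T(s)=\tau(s,0)\in(0,s]$. Then $f(s)=u(T,0)=\frac c3T^3+O(T^4)$, so $f/T^3\to c/3$ and $f/s^3\to e$ as $s\to0$. Hence
$$\frac{T(s)}s\to\kappa:=\Big(\frac{3e}c\Big)^{1/3}\in[0,1]. \tag{15}$$

**Step 3: times $s_j$ at which $f''$ is not too large compared with $T$.** We claim:
$$\text{there are }s_j\to0+\text{ with }\limsup_j\frac{f''(s_j)}{T(s_j)}\le2c\kappa^2. \tag{16}$$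
If $e>0$, then $f''=6es+O(s^2)$ and $T/s\to\kappa>0$. So $f''/T\to6e/\kappa=2c\kappa^2$, because $e=c\kappa^3/3$.

If $e=0$, then $\kappa=0$. Suppose (16) fails. Then $\liminf_{s\to0}f''/T>0$, so $f''\ge\delta_0T$ on some $(0,s_0)$ with $\delta_0>0$. Since $T^3/f\to3/c$, after shrinking $s_0$ we have $f''\ge\delta_1f^{1/3}$ with $\delta_1>0$. Now $f>0$ on $(0,s_0)$ and $f(0)=f'(0)=0$, so $f''>0$ gives $f'>0$. Multiply by $f'$ and integrate from $0$: $\frac12f'^2\ge\frac34\delta_1f^{4/3}$. So $f'\ge\sqrt{\tfrac32\delta_1}\,f^{2/3}$, that is, $(f^{1/3})'=\frac13f^{-2/3}f'\ge\delta_2>0$. Hence $f\ge(\delta_2s)^3$, which contradicts $f=O(s^4)$. This proves (16).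

**Step 4: the rescaling.** Write $T_j=T(s_j)$ and
$$h_j=T_j+\big\|\tfrac12D_y^2v(s_j,0)\big\|>0,\qquad B_j=\frac1{2h_j}D_y^2v(s_j,0),\qquad a_j=h_j^{-2}\nabla_yv(s_j,0),$$
with the operator norm. Then $\|B_j\|+T_j/h_j=1$. By (13) all $y$-derivatives of $v$ are $O(s)$, and $T_j\le s_j$, so $h_j=O(s_j)\to0$. Taylor's formula in $y$, with third $y$-derivatives $O(s_j)$, gives locally uniformly in $\xi\in\mathbb R^n$
$$v_j(\xi):=\frac{v(s_j,h_j\xi)}{h_j^3}=\frac{f(s_j)}{h_j^3}+a_j\cdot\xi+\xi\cdot B_j\xi+O(s_j|\xi|^3)\ \ge0. \tag{17}$$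
Here $f(s_j)/h_j^3=(\frac c3+o(1))(T_j/h_j)^3$ is bounded. Where $a_j\ne0$, put $\xi=-a_j/|a_j|$ in (17): $|a_j|\le f(s_j)/h_j^3+\|B_j\|+O(s_j)$. So $a_j$ is bounded. Along a subsequence, $T_j/h_j\to\vartheta\in[0,1]$, $B_j\to B$, $a_j\to a$, with
$$\|B\|=1-\vartheta,\qquad v_j\to v_\infty(\xi)=\tfrac c3\vartheta^3+a\cdot\xi+\xi\cdot B\xi\ge0,\qquad B\ge0, \tag{18}$$
the last because $v_\infty\ge0$ for large $\xi$.

**Step 5: the rescaled matching time converges.** Let $\eta_j(\xi)=\tau(s_j,h_j\xi)/h_j$, so that $h_j^{-3}u(h_j\eta_j,h_j\xi)=v_j(\xi)$. For each $\xi$ the function $U(\cdot,\xi)$ increases strictly on $[0,\infty)$ from $0$ to $\infty$: its derivative $q(\cdot,\xi)\ge0$ is a polynomial with leading term $c\eta^2$, so it has finitely many zeros, and $U$ has leading term $\frac c3\eta^3$. Moreover $h_j^{-3}u(h_j\eta,h_j\xi)\to U(\eta,\xi)$ locally uniformly in $\eta\ge0$. If $U(R,\xi)>v_\infty(\xi)$, then $h_j^{-3}u(h_jR,h_j\xi)>v_j(\xi)$ for large $j$, and since $u$ increases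 in $t$, $\eta_j(\xi)<R$. So $\eta_j(\xi)$ is bounded. Each of its limit points solves
$$U(\eta(\xi),\xi)=v_\infty(\xi), \tag{19}$$
which has a unique solution $\eta(\xi)\ge0$. Hence $\eta_j(\xi)\to\eta(\xi)$. At $\xi=0$, (19) reads $\frac c3\eta^3=\frac c3\vartheta^3$, so $\eta(0)=\vartheta$.

**Step 6: pass to the limit in (5).** Take (5) at $(s_j,h_j\xi)$ and divide by $h_j$.

* $\Delta U=2(\operatorname{tr}M+c)t+\ell\cdot y$ has degree $1$ and $\Delta u=\Delta U+O(r^2)$. So $\Delta u(h_j\eta_j,h_j\xi)/h_j\to2(\operatorname{tr}M+c)\eta(\xi)+\ell\cdot\xi$.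
* $\Delta_yv(s_j,h_j\xi)/h_j=2\operatorname{tr}B_j+O(s_j|\xi|)$, since third $y$-derivatives are $O(s_j)$.
* $v_{ss}(s_j,h_j\xi)/h_j=f''(s_j)/h_j+\nabla_yv_{ss}(s_j,0)\cdot\xi+O(h_j|\xi|^2)$, where $\nabla_yv_{ss}(s_j,0)\to\nabla_yv_{ss}(0,0)=2m$. By (16), $\dfrac{f''(s_j)}{h_j}=\dfrac{f''(s_j)}{T_j}\cdot\dfrac{T_j}{h_j}\le\big(2c\kappa^2+o(1)\big)\dfrac{T_j}{h_j}\to2c\kappa^2\vartheta$.

Hence for all $\xi\in\mathbb R^n$
$$2(\operatorname{tr}M+c)\,\eta(\xi)+\ell\cdot\xi\le2\operatorname{tr}B+2c\kappa^2\vartheta+2m\cdot\xi, \tag{20}$$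
and at $\xi=0$
$$(\operatorname{tr}M+c)\,\vartheta\le\operatorname{tr}B+c\kappa^2\vartheta. \tag{21}$$

**Step 7: $\kappa=1$ when $M\ne0$.** Inequality (21) bounds $\vartheta$ by $\operatorname{tr}B$; we need a bound of $\operatorname{tr}B$ by $\vartheta$, and get it from (20) at infinity. Let $\zeta\cdot M\zeta>0$. As $\Lambda\to\infty$ with $\eta\ge0$ fixed,
$$\Lambda^{-2}U(\eta,\pm\Lambda\zeta)\to\eta\,\zeta\cdot M\zeta,\qquad\Lambda^{-2}v_\infty(\pm\Lambda\zeta)\to\zeta\cdot B\zeta .$$
Put $\eta_*=\zeta\cdot B\zeta/\zeta\cdot M\zeta\ge0$. If $\eta^+>\eta_*$, then $U(\eta^+,\pm\Lambda\zeta)>v_\infty(\pm\Lambda\zeta)$ for large $\Lambda$, so $\eta(\pm\Lambda\zeta)<\eta^+$ by monotonicity; likewise from below for $0\le\eta^-<\eta_*$. Thus $\eta(\pm\Lambda\zeta)\to\eta_*$. Average (20) over $\xi=\pm\Lambda\zeta$, so that the linear terms cancel, let $\Lambda\to\infty$, and multiply by $\zeta\cdot M\zeta$: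
$$(\operatorname{tr}M+c)\,\zeta\cdot B\zeta\le(\operatorname{tr}B+c\kappa^2\vartheta)\,\zeta\cdot M\zeta .$$
Since $M\ge0$ and $M\ne0$, the $\zeta$ with $\zeta\cdot M\zeta>0$ form the complement of $\ker M$, which is dense. So the inequality holds for all $\zeta$. Summing over an orthonormal basis gives $(\operatorname{tr}M+c)\operatorname{tr}B\le(\operatorname{tr}B+c\kappa^2\vartheta)\operatorname{tr}M$, that is,
$$\operatorname{tr}B\le\kappa^2\vartheta\operatorname{tr}M .$$
With (21), $(\operatorname{tr}M+c)\vartheta\le\kappa^2\vartheta(\operatorname{tr}M+c)$. If $\vartheta=0$, then $\operatorname{tr}B\le0$ and $B\ge0$ force $B=0$, against $\|B\|=1-\vartheta=1$. So $\vartheta>0$, hence $\kappa\ge1$ and $\kappa=1$.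

**Step 8: $\kappa=1$ when $M=0$.** From $q=t\,\ell\cdot y+ct^2\ge0$, dividing by $t$ and letting $t\to0$, we get $\ell=0$. By (14), $P=0$. From $V=t^2m\cdot y+et^3\le U=\frac c3t^3$, dividing by $t^2$ and letting $t\to0$, we get $m=0$. So (20) reads $2c\,\eta(\xi)\le2\operatorname{tr}B+2c\kappa^2\vartheta$, and $\eta$ is bounded. Then $v_\infty=U(\eta,\xi)=\frac c3\eta^3$ is a bounded polynomial, hence constant. So $B=0$ and $a=0$, and $\vartheta=1-\|B\|=1$. Now (21) gives $c\le c\kappa^2$, so $\kappa=1$.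

**Step 9: conclude $V=U$.** Since $\kappa=1$, $e=c/3$ and $T_j/s_j\to1$. As $\frac1{2s}D_y^2v(s,0)\to P$, we have $h_j/s_j\to1+\|P\|$. Hence $\vartheta=\dfrac1{1+\|P\|}$ and $B=\vartheta P$. Now (21) reads $\operatorname{tr}M\le\operatorname{tr}P$. By (14), $M-P\ge0$ has trace $\le0$, so $P=M$. Finally $V-U=t^2(m-\frac12\ell)\cdot y\le0$ for all $y$, so $m=\frac12\ell$. Thus $V=U$.

## 6. The gap is $o(r)$ along rays where $q>0$

By Section 5, $u-v=O(r^{k+1})=O(r^{d+2})$. Let $S_+=\{|x|=1,\ t>0\}$.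

**Lemma 1.** *For every fixed $\omega_0\in S_+$ with $q(\omega_0)>0$,*
$$w(r\omega_0)=o(r)\qquad(r\to0). \tag{22}$$

**Proof.** Let $\sigma'>0$ be fixed, smaller than the $t$-coordinate of $\omega_0$, and so small that $q\ge\frac12q(\omega_0)$ at every point $\omega_0-(\lambda',0)$, $0\le\lambda'\le\sigma'$. Suppose $w(r\omega_0)\ge\sigma'r$ and write $r\omega_0=(s,y)$. By (3), since $\varphi\ge0$, and then by (11) and homogeneity,
$$u(s,y)-v(s,y)=\int_{s-w}^s\varphi(t',y)\,dt'\ge\int_{s-\sigma'r}^s\varphi(t',y)\,dt'\ge\sigma'r\Big(\tfrac12q(\omega_0)\,r^d-C\,r^{d+1}\Big).$$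
For small $r$ this contradicts $u-v=O(r^{d+2})$. So for each small $\sigma'$, $w(r\omega_0)<\sigma'r$ once $r$ is small. $\blacksquare$

## 7. A cone on which the weighted equation has exponent below one

To contradict (22) we want a lower bound for $w$. Near $0$, and as long as $w$ is much smaller than $r$, the linear part of $Q$ in (10) is close to
$$q\,\Delta w+2\nabla q\cdot\nabla w=\frac1q\operatorname{div}(q^2\nabla w)\qquad\text{where }q>0 .$$
After division by $q$ the drift $2\nabla q/q$ has size $1/r$ near the vertex, so the Hopf lemma for bounded coefficients does not apply at the origin. Instead we look for a cone with vertex $0$, inside $\{q>0\}$, and a strict subsolution of degree $\gamma<1$ that vanishes on its boundary.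

**Example.** Let $n=1$, $k=2$, $q=t$, and let $\theta$ be the polar angle with $t=r\sin\theta$. For a function $H$, $\operatorname{div}(t^2\nabla(H/t))=\operatorname{div}(t\nabla H-H\nabla t)=t\,\Delta H$. Take the cone $|\theta-\frac\pi2|<\alpha$ with $\alpha<\frac\pi2$, put $m=\pi/(2\alpha)$ and $H=r^m\cos(m(\theta-\frac\pi2))$, which is harmonic, positive in the cone and zero on its boundary. So $\psi=H/t$ solves $\operatorname{div}(t^2\nabla\psi)=0$ and has degree $m-1$, and $m-1<1$ exactly when $\alpha>\frac\pi4$. A wide enough cone has an exponent below $1$.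

**Step 1: the weighted operator in polar form.** For $\psi=r^\beta g(\omega)$ on $\mathbb R^{n+1}$,
$$\operatorname{div}(q^2\nabla\psi)=r^{\beta+2d-2}\big[\operatorname{div}_S(q^2\nabla_Sg)+\beta(\beta+2d+n-1)\,q^2g\big], \tag{23}$$
where on the right $q=q(\omega)$. Indeed $q^2\nabla\psi=r^{2d+\beta-1}q(\omega)^2[\beta g\,\omega+\nabla_Sg]$. The radial part contributes $r^{-n}\partial_r\big(r^{n+2d+\beta-1}\big)\beta q^2g$, and the tangential part contributes $r^{2d+\beta-2}\operatorname{div}_S(q^2\nabla_Sg)$.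

**Step 2: the function $t$ shows that the critical value is beaten.** The exponent $\beta=1$ corresponds to the value $\beta(\beta+2d+n-1)=n+2d$. Apply (23) to $\psi=t$, $g_0=t|_{S_+}$. Since $\operatorname{div}(q^2\nabla t)=2qq_t$, multiplying by $g_0$, which vanishes on $\partial S_+$, and integrating by parts gives
$$\int_{S_+}q^2|\nabla g_0|^2-(n+2d)\int_{S_+}q^2g_0^2=-2J,\qquad J=\int_{S_+}t\,q\,q_t. \tag{24}$$
We have $J>0$. If $d=1$, $J=c^2\int_{S_+}t^2$. If $d=2$, $q_t=2ct+\ell\cdot y$, and terms odd in $y$ integrate to zero: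
$$J=\int_{S_+}\big(y\cdot My+ct^2+t\,\ell\cdot y\big)\big(2ct^2+t\,\ell\cdot y\big)=\int_{S_+}\Big[2ct^2(y\cdot My+ct^2)+(t\,\ell\cdot y)^2\Big]>0 .$$
So the quotient $\int q^2|\nabla g_0|^2/\int q^2g_0^2$ is strictly less than $n+2d$. Again $c>0$ is what makes this work.

**Step 3: cut off.** We need a competitor with compact support in $\mathcal O=S_+\cap\{q>0\}$. Let $\chi\in C^\infty(\mathbb R)$, $0\le\chi\le1$, $\chi=0$ on $(-\infty,1]$, $\chi=1$ on $[2,\infty)$, and
$$g_\epsilon=(t-\epsilon)_+\,\chi(q/\epsilon).$$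
This is Lipschitz with support in $\{t\ge\epsilon,\ q\ge\epsilon\}$, a compact subset of $\mathcal O$. Almost everywhere,
$$q\nabla g_\epsilon=q\,1_{\{t>\epsilon\}}\chi(q/\epsilon)\nabla g_0+(t-\epsilon)_+\,q\,\chi'(q/\epsilon)\frac{\nabla q}\epsilon .$$
The first term converges to $q\nabla g_0$ in $L^2(S_+)$ by dominated convergence. The second is bounded by a constant, because $q<2\epsilon$ where $\chi'(q/\epsilon)\ne0$, and lives on $\{\epsilon<q<2\epsilon\}$, whose measure tends to $0$. So $\int q^2|\nabla g_\epsilon|^2\to\int q^2|\nabla g_0|^2$, and likewise $\int q^2g_\epsilon^2\to\int q^2g_0^2>0$. Fix $\epsilon$ such that the quotient of $g_\epsilon$ is $<n+2d$.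

**Step 4: a smooth connected domain $G$.** Choose a cutoff in $C_c^\infty(\mathcal O)$ with values in $[0,1]$, equal to $1$ on $\operatorname{supp}g_\epsilon$. By Sard's theorem it has a regular value in $(0,1)$; let $G_0$ be the corresponding superlevel set. Then $\operatorname{supp}g_\epsilon\subset G_0\Subset\mathcal O$, and $G_0$ has smooth boundary and finitely many components. The numerator and the denominator of the quotient are sums over the components. So on at least one of them, call it $G$, $g_\epsilon\not\equiv0$ and the quotient is $<n+2d$.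

**Step 5: the eigenfunction.** Let $\mu$ be the first Dirichlet eigenvalue of $-\operatorname{div}_S(q^2\nabla_Sg)=\mu\,q^2g$ in $G$. It is the minimum of the quotient over $H_0^1(G)\setminus\{0\}$, so $0<\mu<n+2d$. Since $q$ is smooth and positive on $\overline G$, the operator is uniformly elliptic there. The first eigenfunction satisfies $g\in C^\infty(\overline G)$, $g>0$ in $G$, $g=0$ on $\partial G$, and $|\nabla_Sg|>0$ on $\partial G$ by the Hopf boundary lemma.

**Step 6: a strict subsolution of degree $\gamma<1$.** At $\gamma=1$ the expression $\gamma(\gamma+2d+n-1)$ equals $n+2d>\mu$. So we can fix $\gamma\in(0,1)$ with $\Gamma:=\gamma(\gamma+2d+n-1)>\mu$. On the cone $K=\{r\omega:\ \omega\in G,\ r>0\}$ let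
$$\psi=r^\gamma\tilde g,\qquad\tilde g=g+\nu g^2,\qquad\nu>0 .$$
Since $\operatorname{div}_S(q^2\nabla_S g^2)=2g\operatorname{div}_S(q^2\nabla_Sg)+2q^2|\nabla_Sg|^2=q^2(-2\mu g^2+2|\nabla_Sg|^2)$, (23) gives
$$q\Delta\psi+2\nabla q\cdot\nabla\psi=\tfrac1q\operatorname{div}(q^2\nabla\psi)=r^{\gamma+d-2}\,q(\omega)\Big[(\Gamma-\mu)g+\nu\big((\Gamma-2\mu)g^2+2|\nabla_Sg|^2\big)\Big].$$
The term with $\nu$ is there because $(\Gamma-\mu)g$ vanishes on $\partial G$. Near $\partial G$, where $g$ is small and $|\nabla_Sg|$ is not, the bracket multiplied by $\nu$ is bounded below by a positive constant, and $(\Gamma-\mu)g\ge0$. On the rest of $G$, $(\Gamma-\mu)g$ is bounded below by a positive constant and the term with $\nu$ is small if $\nu$ is. As $q\ge\min_{\overline G}q>0$, for a small fixed $\nu$ there is $c_1>0$ with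
$$q\Delta\psi+2\nabla q\cdot\nabla\psi\ge c_1\,r^{\gamma+d-2}\quad\text{in }K. \tag{25}$$
Moreover $|D^i\psi|\le Cr^{\gamma-i}$ for $i\le2$, $\psi>0$ in $K$, $\psi=0$ on $\partial K$, and, since $\overline G\subset S_+$ is compact, $t\ge a_0r$ on $\overline K$ with some $a_0>0$. Put $C_0=\max\tilde g=\tilde g(\omega_0)$, where $\omega_0\in G$; so $q(\omega_0)>0$.

## 8. The barrier and the contradiction

The naive comparison function $\theta\psi$ with fixed $\theta>0$ cannot lie below $w$. Since $\gamma<1$, $\theta\psi$ is much larger than $r$ along the ray of $\omega_0$ near the vertex, while $w<s\le r$. For the same reason $Q[\theta\psi]$ makes no sense there, as $s-\theta\psi<0$. We need only contradict $w=o(r)$, however. So we subtract a constant, which switches the barrier off below a radius $r_1$, and choose $\theta$ so that the barrier is at most a small multiple of $r$ beyond $r_1$.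

Let $\sigma,\rho\in(0,\frac12)$ be constants to be fixed. For $r_1\in(0,\rho)$ put
$$\varepsilon=\sigma r_1^{1-\gamma},\qquad\delta=C_0r_1^\gamma .$$

**Step 1 (the barrier is a strict subsolution).** *Claim A: for suitable $\sigma,\rho$ independent of $r_1$, if $0<\theta\le\varepsilon$ and $p=\theta(\psi-\delta)$, then $Q[p]>0$ at every point of $K\cap\{r<\rho\}$ where $p>0$.* Here $Q[p]$ is (10) with $p$ in place of $w$, also in the point $(s-p,y)$ of evaluation.

Let $p>0$ at $(s,y)$. Then $C_0r^\gamma\ge\psi>\delta=C_0r_1^\gamma$, so $r>r_1$. As $\gamma<1$,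
$$\theta r^{\gamma-1}\le\varepsilon r_1^{\gamma-1}=\sigma,\qquad0<p\le\theta C_0r^\gamma\le C_0\sigma r .$$
If $\sigma$ is small, $s-p\ge a_0r-C_0\sigma r\ge\frac12a_0r>0$, so $(s-p,y)\in\Omega$, at distance $\le r$ from $0$. By (11), the homogeneity of $q$, and $p\le C_0\sigma r$,
$$|\varphi(s-p,y)-q(s,y)|\le C(\sigma+r)r^d,\quad|\nabla\varphi(s-p,y)-\nabla q(s,y)|\le C(\sigma+r)r^{d-1},\quad|\varphi_t(s-p,y)|\le Cr^{d-1}.$$
(For the first, $q$ changes by at most $Cr^{d-1}p$. For the second, $\nabla q$ is constant if $d=1$ and changes by at most $Cp$ if $d=2$.) With $|\nabla p|\le C\theta r^{\gamma-1}$, $|\Delta p|\le C\theta r^{\gamma-2}$ and (25),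
$$Q[p]\ge\theta c_1r^{\gamma+d-2}-C(\sigma+r)r^d\,\theta r^{\gamma-2}-C(\sigma+r)r^{d-1}\,\theta r^{\gamma-1}-Cr^{d-1}\theta^2r^{2\gamma-2},$$
that is,
$$Q[p]\ge\theta r^{\gamma+d-2}\big[c_1-C(\sigma+\rho)-C\theta r^{\gamma-1}\big]\ge\theta r^{\gamma+d-2}\big[c_1-C'(\sigma+\rho)\big]>0$$
for $\sigma,\rho$ small. Fix such $\sigma,\rho$.

**Step 2 (comparison).** *Claim B: for all small $r_1$, $w\ge\varepsilon(\psi-\delta)$ in $K\cap\{r<\rho\}$.*

The set $\overline K\cap\{r=\rho\}$ is compact in $\Omega$, since there $t\ge a_0\rho$ and $r=\rho<\frac12$. So $m_\rho:=\min w>0$ on it. As $\varepsilon\to0$ when $r_1\to0$, take $r_1$ so small that $\varepsilon C_0\rho^\gamma<m_\rho$. The set $\{x\in\overline K:\ r\le\rho,\ \psi\ge\delta\}$ is compact and lies in $\Omega$, since on it $r\ge r_1$ and so $t\ge a_0r_1$. Hence $w$ has a positive minimum on it. So the quotient $w/(\psi-\delta)$ tends to $+\infty$ as $\psi\downarrow\delta$, and it attains its minimum $\theta^*>0$ over $\{x\in\overline K:\psi>\delta,\ r\le\rho\}$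 at some $x_0$. (The set is not empty: it contains $r\omega_0$ for $r_1<r\le\rho$.)

Suppose $\theta^*<\varepsilon$. Then $x_0\notin\partial K$, because $\psi=0<\delta$ there. Also $|x_0|\ne\rho$, because on $r=\rho$ we have $w\ge m_\rho>\varepsilon C_0\rho^\gamma\ge\varepsilon(\psi-\delta)$. So $x_0$ is an interior local minimum of $w-p$, where $p=\theta^*(\psi-\delta)$, and $w=p>0$ at $x_0$. There
$$w=p,\qquad\nabla w=\nabla p,\qquad\Delta w\ge\Delta p,\qquad\varphi(s-p,y)=\varphi(s-w,y)>0 .$$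
The coefficients in $Q[p]$ and $Q[w]$ coincide at $x_0$, so $Q[p]\le Q[w]\le0$ there by (10). This contradicts Claim A with $\theta=\theta^*$. Hence $\theta^*\ge\varepsilon$, which is the claim where $\psi>\delta$. Where $\psi\le\delta$ it is trivial, since $w>0$.

**Step 3 (contradiction).** Let $L=2^{1/\gamma}$ and $x=Lr_1\omega_0$ with $r_1$ small, in particular $Lr_1<\rho$. Then $\psi(x)=C_0L^\gamma r_1^\gamma=2\delta$, and Claim B gives
$$w(x)\ge\varepsilon\delta=\sigma r_1^{1-\gamma}\,C_0r_1^\gamma=\sigma C_0r_1=\frac{\sigma C_0}L\,|x| .$$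
The constants $\sigma,C_0,L$ do not depend on $r_1$, and $r_1$ is arbitrarily small. So $w(r\omega_0)\ge c'r$ for all small $r$, with $c'=\sigma C_0/L>0$. Since $q(\omega_0)>0$, this contradicts (22). Therefore the assumption $w>0$ was false, so $w\equiv0$, that is, $u\equiv v$. This proves Theorem 2. $\blacksquare$
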